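# Perinormality of $R$ and of $R[X]$: coefficient rings and going-down

Rings are commutative with identity. "Local" means having exactly one maximal ideal; Noetherian is not assumed. The symbol $\subset$ is strict inclusion. $R$ is always an integral domain, $K=\operatorname{Frac}R$, $X$ is an indeterminate, and $\kappa(\mathfrak p)$ is the residue field at a prime $\mathfrak p$. An overring of $R$ is a ring $S$ with $R\subseteq S\subseteq K$.

## 1. The coefficient ring of a local ring above $R[X]$

Let $(R,\mathfrak m)$ be a local domain. The ideal $\mathfrak m[X]$ of $R[X]$ is prime, because $R[X]/\mathfrak m[X]=(R/\mathfrak m)[X]$. Put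
$$W=R[X]\setminus\mathfrak m[X],\qquad R(X)=R[X]_W=R[X]_{\mathfrak m[X]} .$$
Let $(T,\mathfrak n)$ be a local ring with $R[X]\subseteq T\subseteq K(X)$ and $\mathfrak n\cap R[X]=\mathfrak m[X]$. Elements of $W$ lie outside $\mathfrak n$, so they are units of $T$, and $R(X)\subseteq T$.

**Construction.** Take all polynomials that lie in $T$, that is, all $g\in T\cap K[X]$, and take all their coefficients. Let
$$S=R\,[\,s : s\text{ is a coefficient of some } g\in T\cap K[X]\,]\subseteq K,\qquad T^*=S[X]_W .$$
We call $S$ the coefficient ring of $T$.

This is what the construction is for. We will have a hypothesis about overrings of $R$, and a ring $T$ that is an overring of $R[X]$. To use the hypothesis we must manufacture from $T$ an overring of $R$ that remembers enough of $T$. The ring $S$ does this: if it turns out that $S=R$, then every polynomial in $T$ already has coefficients in $R$.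

A sensible person would first try $T\cap K$ instead of $S$. It is too small. To see this we need one lemma, which is used throughout.

**Lemma 1.** If $(R,\mathfrak m)$ is a local domain, then $K[X]\cap R(X)=R[X]$. In particular $K\cap R(X)=R$.

**Proof.** Let $g\in K[X]$ and $h\in R[X]\setminus\mathfrak m[X]$ with $gh\in R[X]$; we must show $g\in R[X]$. Let $L\subseteq K/R$ be the $R$-submodule generated by the classes of the coefficients of $g$; it is finitely generated. Let $\bar g\in L[X]$ be the image of $g$. Then $h\bar g=0$. Suppose $L\ne0$. By Nakayama, $L/\mathfrak mL\ne0$. The coefficients of $\bar g$ generate $L$, so $\bar g$ has nonzero image in $(L/\mathfrak mL)[X]$. This image is killed by $\bar h\in(R/\mathfrak m)[X]$, which is nonzero. But $L/\mathfrak mL$ is a vector space over $R/\mathfrak m$, so multiplying a nonzero element of $(L/\mathfrak mL)[X]$ by $\bar h$ gives a nonzero leading coefficient. This is a contradiction, so $L=0$ and $g\in R[X]$. Intersecting with $K$ gives the last claim. $\square$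

For $T=R(X)$, Lemma 1 says that $T\cap K[X]=R[X]$, so $S=R$.

**Example 1 ($T\cap K=R$ but $T\neq R(X)$).** Let $p$ be a prime number, $F=\mathbb F_p(a,b)$ with $a,b$ algebraically independent, $k=\mathbb F_p(a^p,b^p)$, so $[F:k]=p^2$. Let $V=F[[t]]$, $M=tV$, $R=k+M$. An element of $R\setminus M$ is a unit of $V$ whose inverse has constant term in $k$, so $R$ is local with maximal ideal $M$. Put
$$g=a+bX,\qquad T=R(X)[g].$$

*$T$ is local over $M[X]$.* We have $g^p=a^p+b^pX^p\in R[X]$, and in characteristic $p$ every $x=\sum r_ig^i$ with $r_i\in R(X)$ satisfies $x^p=\sum r_i^pg^{pi}\in R(X)$. So for a prime $\mathfrak P$ of $R(X)$ the set $\{x\in T:x^p\in\mathfrak P\}$ is a prime of $T$, and it is the only one over $\mathfrak P$. Since $T$ is integral over $R(X)$, its maximal ideals lie over $MR(X)$. So $T$ is local, and its maximal ideal contracts to $M[X]$ in $R[X]$.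

*Description of $T$.* In $V[X]_W$ consider the ideal $M[X]_W$. The quotient is $F[X]$ localized at $k[X]\setminus\{0\}$, which is $F(X)$ because $f^p\in k[X]$ for $f\in F[X]$. Since $M[X]_W\subseteq R(X)\subseteq T$, the ring $T$ is the preimage in $V[X]_W$ of $E=k(X)[a+bX]$. If $k'\subseteq F$ is a subfield, then $F[X]\cap k'(X)=k'[X]$: if $f=u/v$ with $u,v\in k'[X]$, then $v$ divides $u$ in $F[X]$, and division with remainder by $v$ is unique, so $f\in k'[X]$. Hence $a+bX\notin k(X)$, so $T\ne R(X)$, and $E$ is a field with $[E:k(X)]=p$.

*$T\cap K=R$.* Let $x\in T\cap K$. Since $T\subseteq V[X]_W\subseteq V(X)$, Lemma 1 for $V$ gives $x\in V$. Its residue $c\in F$ lies in $E$. Suppose $c\notin k$. Since $F\cap k(X)=k$ (from $F[X]\cap k(X)=k[X]$) and $c^p\in k$, we get $[k(X)(c):k(X)]=p$, so $E=k(c)(X)$. Then $a+bX\in F[X]\cap k(c)(X)=k(c)[X]$, so $a,b\in k(c)$ and $F=k(c)$ has degree $p$ over $k$, a contradiction. So $c\in k$ and $x\in R$.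

So an argument of the form "$T\cap K$ equals $R$, hence $T=R(X)$" breaks at the word "hence". The coefficient ring sees the difference: it contains $a$ and $b$, and it lies in $V$ since $T\cap K[X]\subseteq V(X)\cap K[X]=V[X]$; so $S=R[a,b]=V$. Here $T^*=V[X]_W$ is strictly larger than $T$: it contains $a$, while $a\notin R=T\cap K$.

## 2. Going-down overrings and perinormal domains

**Definition (going-down).** An extension $A\subseteq T$ satisfies going-down, in short $T$ is GD over $A$, if whenever $\mathfrak p\subset\mathfrak q$ are primes of $A$ and $Q\in\operatorname{Spec}T$ has $Q\cap A=\mathfrak q$, there is $P\in\operatorname{Spec}T$ with $P\subset Q$ and $P\cap A=\mathfrak p$.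

Three facts about domains follow from the definition.

* **(G1)** If $A\subseteq B$ and $B\subseteq C$ are GD, so is $A\subseteq C$: given $Q$ in $C$ over $\mathfrak q$, go down first below $Q\cap B$ and then below $Q$.
* **(G2)** Localizations $A\subseteq A_U$ are GD: below $\mathfrak qA_U$ take $\mathfrak pA_U$.
* **(G3)** If $A\subseteq T$ is GD, $P\in\operatorname{Spec}T$ and $U\subseteq A\setminus(P\cap A)$ is multiplicative, then $A_U\subseteq T_P$ is GD. Indeed $A\subseteq T\subseteq T_P$ is GD by (G1) and (G2). Given primes $\mathfrak p_1\subset\mathfrak q_1$ of $A_U$ and $Q$ in $T_P$ over $\mathfrak q_1$, find a prime $P_1\subset Q$ over $\mathfrak p_1\cap A$. Primes of $A_U$ are determined by their contractions to $A$, so $P_1\cap A_U=\mathfrak p_1$.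

**Definition (perinormal).** A domain $R$ is perinormal if the only local overrings of $R$ that are GD over $R$ are the localizations $R_{\mathfrak p}$, $\mathfrak p\in\operatorname{Spec}R$.

Each $R_{\mathfrak p}$ is GD over $R$ by (G2). If a local overring $(S,\mathfrak n)$ equals $R_{\mathfrak p}$, then $\mathfrak p=\mathfrak n\cap R$. So perinormality says that every local GD overring $(S,\mathfrak n)$ satisfies $S=R_{\mathfrak n\cap R}$.

*Perinormality localizes.* If $R$ is perinormal and $S$ is a local GD overring of $R_{\mathfrak p}$, then $S$ is GD over $R$ by (G1), so $S=R_{\mathfrak p'}$. Elements of $R\setminus\mathfrak p$ are units in $S$, so $\mathfrak p'\subseteq\mathfrak p$ and $S$ is a localization of $R_{\mathfrak p}$. So $R_{\mathfrak p}$ is perinormal.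

The question, from Neil Epstein and Jay Shapiro, "Perinormality -- a generalization of Krull domains", arXiv:1501.03411 (2015), is how perinormality of $R$ and of $R[X]$ are related: does one imply the other?

**Example 2.** A valuation domain is perinormal, since all its overrings are localizations at primes. A principal ideal domain $A$ is perinormal: a local overring $S$ whose maximal ideal contracts to $\mathfrak p$ contains $A_{\mathfrak p}$, a DVR or a field, so $S=A_{\mathfrak p}$ or $S=K=A_{(0)}$. In particular, for $R$ a field, both $R$ and $R[X]$ are perinormal.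

**Example 3 (dimension one).** If every nonzero prime of $A$ is maximal, then every domain $T\supseteq A$ is GD over $A$: the only pairs are $0\subset\mathfrak q$, and we take $P=0$. Let $k$ be a field, $R=k[[t^2,t^3]]$, $V=k[[t]]$, $\mathfrak m=t^2V$. Then $V$ is a local overring, GD over $R$, with maximal ideal over $\mathfrak m$, and $V\ne R=R_{\mathfrak m}$. So $R$ is not perinormal. Neither is $R[X]$. The ideal $\mathfrak mR(X)$ is minimal over $t^2R(X)$, because $(t^3)^2=t^2\cdot t^4$; by the principal ideal theorem its height is one, so $R(X)$ has only the primes $0$ and $\mathfrak mR(X)$. Hence $V(X)$ is GD over $R(X)$, so over $R[X]$. Its maximal ideal contracts to $\mathfrak m[X]$, and $V(X)\ne R(X)$ since $t\notin R=K\cap R(X)$.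

**Example 4 (where $S\mapsto S(X)$ stops working).** Example 3 suggests how to prove the implication from $R[X]$ to $R$: if $S$ is a bad overring of $R$, use $S(X)$ as a bad overring of $R[X]$. Let
$$V=\mathbb C(s)[[t]],\quad M=tV,\quad R=\mathbb C+t\,\mathbb C(s)[[t]].$$
As in Example 1, $R$ is local with maximal ideal $M$. If $0\ne x\in\mathfrak p$ with $\mathfrak p$ prime and $y\in M$, then $y^n/x\in M\subseteq R$ for large $n$, so $y\in\mathfrak p$. So the primes of $R$ are $0$ and $M$. By Example 3, $V$ is GD over $R$, and $V\ne R$, so $R$ is not perinormal.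

But $V(X)$ is not GD over $R[X]$. Consider $P=(X-s)K[X]\cap R[X]$. If $h\in P$, then $h(s)=0$; reducing modulo $M$, the polynomial $\bar h\in\mathbb C[X]$ vanishes at $s\in\mathbb C(s)$, so $\bar h=0$ and $h\in M[X]$. Also $P\neq0$, as $t(X-s)=tX-ts\in P$, and $P\ne M[X]$, as $t\notin P$. So $0\subset P\subset M[X]$. The ring $V(X)$ is a DVR with maximal ideal $tV(X)$; its two primes contract to $0$ and $M[X]$ in $R[X]$, so nothing lies over $P$. The approach fails exactly at the prime $P$, which exists because $s$ is a residue transcendental over $\mathbb C$.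

These are the results.

**Theorem A.** For every integral domain $R$: if $R$ is perinormal, then $R[X]$ is perinormal.

**Theorem B.** The converse is false. Let $V$ be a valuation domain, not a field, with maximal ideal $M$ and residue map $\pi:V\to F=V/M$. Let $k\subseteq F$ be a subfield and $R=\pi^{-1}(k)$. Then $R$ is perinormal if and only if $k=F$, while $R[X]$ is perinormal if and only if $k$ is algebraically closed in $F$. For example, $R=\mathbb C+t\,\mathbb C(s)[[t]]$ (one-dimensional, local, integrally closed) is not perinormal, but $R[X]$ is perinormal.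

**Theorem C.** If $R$ is Noetherian, then $R$ is perinormal if and only if $R[X]$ is perinormal (hence if and only if $R[X_1,\dots,X_n]$ is, by induction).

## 3. The primes $P_f$ and clearing denominators

The prime that mattered in Example 4 belongs to a family. For $f\in K[X]$ irreducible put
$$P_f=fK[X]\cap R[X].$$
It is a prime, nonzero (clear the denominators of $f$), and $P_f\cap R=0$. Since $R\setminus\{0\}$ avoids $P_f$, we have $R[X]_{P_f}=K[X]_{(f)}$, a DVR. A DVR has only two overrings, itself and its fraction field. That makes going-down at $P_f$ very strong.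

**Lemma 2.** Let $(T,\mathfrak n)$ be a local GD overring of $R[X]$ and $Q=\mathfrak n\cap R[X]$. If $P_f\subseteq Q$, then $T\subseteq K[X]_{(f)}$, and every element of $T\cap fK[X]_{(f)}$ is a nonunit of $T$.

**Proof.** By going-down from $\mathfrak n$ (or with $P'=\mathfrak n$ if $P_f=Q$) there is $P'\in\operatorname{Spec}T$ over $P_f$. Elements of $R[X]\setminus P_f$ are units in $T_{P'}$, so $T_{P'}\supseteq K[X]_{(f)}$. As $P'\ne0$, $T_{P'}$ is not the field $K(X)$. So $T_{P'}=K[X]_{(f)}$ and $T\subseteq K[X]_{(f)}$. An element of $T$ that is a nonunit in $T_{P'}$ is a nonunit in $T$. $\square$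

**Lemma 3.** With $T,Q$ as in Lemma 2, for every $\varphi\in T$ there is $w\in R[X]\setminus Q$ with $w\varphi\in K[X]$. If $Q=\mathfrak m[X]$ with $(R,\mathfrak m)$ local and $W=R[X]\setminus\mathfrak m[X]$, then $T=(T\cap K[X])_W$.

**Proof.** Write $\varphi=g/h$ with $g,h$ coprime in $K[X]$. Let $f$ be an irreducible factor of $h$. If $P_f\subseteq Q$, then $\varphi\in K[X]_{(f)}$ by Lemma 2, contradicting coprimality. So $P_f\not\subseteq Q$: some multiple of $f$ in $K[X]$ lies in $R[X]\setminus Q$. Multiply such multiples over all irreducible factors of $h$, with multiplicity (use $w=1$ if $h$ is constant). The product $w$ lies in $R[X]\setminus Q$ since $Q$ is prime, and $w=hq$ for some $q\in K[X]$, a constant of $K$ being absorbed in $q$. So $w\varphi=gq\in K[X]$. For the last claim, $w\varphi\in T\cap K[X]$ with $w\in W$ gives $T\subseteq(T\cap K[X])_W$; the reverse inclusion holds since $W$ consists of units of $T$. $\square$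

So a GD overring centered on $\mathfrak m[X]$ is determined by the polynomials in it. This is why the coefficient ring is a reasonable thing to look at.

## 4. Testing only over the primes $\mathfrak p[X]$

**Proposition 4.** $R[X]$ is perinormal if and only if for every $\mathfrak p\in\operatorname{Spec}R$:

$(\dagger_{\mathfrak p})$ every local GD overring $(T,\mathfrak n)$ of $R[X]$ with $\mathfrak n\cap R[X]=\mathfrak p[X]$ equals $R_{\mathfrak p}(X)$.

**Proof.** If $R[X]$ is perinormal, such a $T$ is $R[X]_{\mathfrak n\cap R[X]}=R[X]_{\mathfrak p[X]}=R_{\mathfrak p}(X)$.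

Conversely, assume all $(\dagger_{\mathfrak p})$. Let $(T,\mathfrak n)$ be any local GD overring of $R[X]$, with $Q=\mathfrak n\cap R[X]$ and $\mathfrak p=Q\cap R$. Since $\mathfrak p[X]\subseteq Q$, going-down (or the choice $P=\mathfrak n$ if $\mathfrak p[X]=Q$) gives $P\in\operatorname{Spec}T$ over $\mathfrak p[X]$. The ring $T_P$ is a local GD overring of $R[X]$ with maximal ideal over $\mathfrak p[X]$, so $T\subseteq T_P=R_{\mathfrak p}(X)$.

Let $\varphi\in T$, and take $w\in R[X]\setminus Q$ with $w\varphi\in K[X]$ by Lemma 3. Lemma 1 for $R_{\mathfrak p}$ gives $w\varphi\in K[X]\cap R_{\mathfrak p}(X)=R_{\mathfrak p}[X]$. Since $(R\setminus\mathfrak p)\cap Q=\emptyset$, we have $R_{\mathfrak p}[X]\subseteq R[X]_Q$, so $\varphi\in R[X]_Q$. Hence $T\subseteq R[X]_Q$. Also $R[X]_Q\subseteq T$, as elements outside $Q$ are units of $T$. So $T=R[X]_Q$. $\square$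

We also note, for a ring $T$ as in $(\dagger_{\mathfrak p})$:
$$T\supseteq R_{\mathfrak p},\quad T\text{ is GD over }R_{\mathfrak p}[X],\quad \mathfrak n\cap R_{\mathfrak p}[X]=\mathfrak pR_{\mathfrak p}[X]. \tag{1}$$
Elements of $R\setminus\mathfrak p$ are units in $T$, going-down is (G3) with $U=R\setminus\mathfrak p$ and $P=\mathfrak n$, and the last statement is clear. So $(\dagger_{\mathfrak p})$ for $R$ follows from $(\dagger)$ for the maximal ideal of the local ring $R_{\mathfrak p}$.

## 5. Two nonunits that differ by $1$

For local rings $A\subseteq T$, "$T$ dominates $A$" means that the maximal ideal of $T$ contracts to that of $A$. For a valuation ring $O$ write $\mathfrak m_O$ and $\kappa(O)$ for its maximal ideal and residue field. We use these textbook facts: every local subring of a field $E$ is dominated by a valuation ring of $E$; if $O$ is a valuation ring of $E$ and $E_0\subseteq E$ is a subfield, then $O\cap E_0$ is a valuation ring of $E_0$ with maximal ideal $\mathfrak m_O\cap E_0$, and $\kappa(O\cap E_0)\subseteq\kappa(O)$. From field theory: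
$$\begin{gathered}\text{if }x\text{ is transcendental over }k,\ \text{the }c_i\text{ are algebraic over }k\text{ (all in one field)},\\ \text{and }\textstyle\sum c_ix^i=0,\ \text{then all }c_i=0,\end{gathered}\tag{2}$$
because $x$ is transcendental over the algebraic closure of $k$ in that field.

*Warm-up.* In Example 4, let $T$ be a local GD overring of $R[X]$ with maximal ideal over $M[X]$; could $s\in T$? The polynomials $s-X$ and $s-X-1$ have the roots $s$ and $s-1$, transcendental over $\mathbb C$. The computation in Example 4 shows $P_{X-s}\subset M[X]$, and likewise $P_{X-s+1}\subset M[X]$. By Lemma 2 both polynomials are nonunits of $T$. They differ by $1$, and two nonunits of a local ring cannot. So $s\notin T$. For a general polynomial $g\in T$, subtracting $X$ need not produce a transcendental root: with $g=sX$ we get $(s-1)X$, whose only root is $0$. Subtracting a power $X^N$ with $N>\deg g$ helps: $X^2-sX$ has the root $s$.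

In Lemmas 5 and 6, $(R,\mathfrak m,k)$ is a local domain with residue field $k$, $(T,\mathfrak n)$ is a local GD overring of $R[X]$ with $\mathfrak n\cap R[X]=\mathfrak m[X]$, and $g=\sum_{i=0}^ns_iX^i\in T\cap K[X]$.

**Lemma 5.** Let $V$ be a valuation ring of $K$ dominating $R$, with residue field $\kappa$. Let $d\in\{1,s_0,\dots,s_n\}$ have minimal value. Then the residues $e,t_0,\dots,t_n\in\kappa$ of $1/d,s_0/d,\dots,s_n/d$ are algebraic over $k$.

**Proof.** Suppose not. Put $t(X)=\sum t_iX^i$, fix $N>n$, and let $c$ be either $X^N$ or $X^N+1$. Then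
$$G=\frac{g-c}{d}\in V[X],\qquad \bar G=t-e\,\bar c\in\kappa[X].$$
Since $d$ is one of $1,s_0,\dots,s_n$, at least one of $e,t_0,\dots,t_n$ equals $1$.

**Claim 1.** $\bar G\neq0$, and $\bar G$ has a root $\theta$ in an algebraic closure of $\kappa$ that is transcendental over $k$. This produces the transcendental root.

* Case $e\ne0$. Suppose all $t_i/e$ were algebraic over $k$. Either $e=1$, or some $t_j=1$ and $1/e=t_j/e$; in both cases $e$ is algebraic, hence so are all $t_i$, a contradiction. So some $t_j/e$ is transcendental over $k$. The polynomial $-\bar G/e=\bar c-t/e$ is monic of degree $N>n$. Its coefficient of $X^j$ is $0$ or $1$ minus $t_j/e$, so transcendental over $k$. The coefficients of a monic polynomial are integer polynomials in its roots, so not all roots are algebraic over $k$.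
* Case $e=0$. Then $\bar G=t$, some $t_j=1$, and some $t_i$ is transcendental over $k$. Suppose all roots of $t$ were algebraic, $t=\lambda\prod(X-\theta_l)$ (possibly the empty product). Each coefficient of $t$ is $\lambda$ times an algebraic element. From $t_j=1$, $\lambda$ is algebraic; so all $t_i$ are algebraic, a contradiction.

**Claim 2.** $g-c$ is divisible in $K[X]$ by an irreducible $f$ with $P_f\subseteq\mathfrak m[X]$. This makes Lemma 2 applicable. Call a polynomial in $V[X]$ primitive if its reduction in $\kappa[X]$ is nonzero. Products of primitive polynomials are primitive, as $\kappa[X]$ is a domain. Every nonzero polynomial of $K[X]$ is a constant times a primitive one: divide by a coefficient of minimal value. Write $G=u\prod f_j$ with $u\in K$ and the $f_j$ irreducible in $K[X]$ and primitive. Both $G$ and $\prod f_j$ are primitive, so their coefficients have minimal value $0$, and $u$ is a unit of $V$. So $\bar G=\bar u\prod\bar f_j$, and $\theta$ is a root of some $\bar f_j$. Let $f=f_j$; it divides $g-c$.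

Let $0\ne h\in P_f$, $h=fq$ with $q\in K[X]$. Write $q=bq_0$ with $b\in K$ and $q_0$ primitive. Then $h=b\,(fq_0)$ with $fq_0$ primitive and $h\in R[X]\subseteq V[X]$, so $b\in V$ and $q\in V[X]$. Reducing, $\bar h=\bar f\bar q$ and $\bar h(\theta)=0$. Since $V$ dominates $R$, $\bar h\in k[X]$. As $\theta$ is transcendental over $k$, $\bar h=0$, so all coefficients of $h$ lie in $\mathfrak m_V\cap R=\mathfrak m$. So $P_f\subseteq\mathfrak m[X]$.

**Conclusion.** Both $g-X^N$ and $g-X^N-1$ lie in $T$, and by Claim 2 and Lemma 2 (with $Q=\mathfrak m[X]$) both are nonunits of $T$. Their difference is $1$, a contradiction in a local ring. $\square$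

Lemma 5 controls only ratios of coefficients. If we use a valuation ring of $K(X)$ that dominates $T$, then $g$ itself is bounded, and we control the coefficients themselves.

**Lemma 6.** Let $O$ be a valuation ring of $K(X)$ dominating $T$. Then all $s_i\in O$, and their residues in $\kappa(O)$ are algebraic over $k$.

**Proof.** Let $V=O\cap K$. Since $\mathfrak m_O\cap R[X]=\mathfrak n\cap R[X]=\mathfrak m[X]$, $V$ dominates $R$, and the residue $\bar X\in\kappa(O)$ is transcendental over $k$: a polynomial $h\in R[X]$ with $\bar h(\bar X)=0$ lies in $\mathfrak m[X]$. Take $d,t_i$ as in Lemma 5. Suppose $d$ has negative value. Then $d=s_j$ for some $j$ and $t_j=1$. As $g\in O$ and $1/d\in\mathfrak m_O$, we have $g/d=\sum(s_i/d)X^i\in\mathfrak m_O$, so $\sum t_i\bar X^i=0$ with all $t_i$ algebraic over $k$ and $t_j=1$. This contradicts (2). So the minimal value is $0$, all $s_i\in V$, and we may take $d=1$ in Lemma 5: the residues of the $s_i$ are algebraic over $k$. $\square$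

## 6. Going-down descends to the coefficient ring

We need one more textbook fact, with its proof: what lies in all dominating valuation rings is integral.

**Lemma 7.** Let $(T,\mathfrak n)$ be a local domain with fraction field $E$. If $x\in E$ lies in every valuation ring of $E$ dominating $T$, then $x$ is integral over $T$.

**Proof.** Suppose $x$ is not integral; then $x\ne0$. Put $y=1/x$ and $J=\mathfrak nT[y]+yT[y]$. If $J=T[y]$, then $1=a_0+a_1y+\dots+a_ry^r$ with $a_0\in\mathfrak n$, $a_i\in T$, and $r\ge1$ because $1\notin\mathfrak n$. Multiplying by $x^r$ gives $(1-a_0)x^r=a_1x^{r-1}+\dots+a_r$ with $1-a_0$ a unit of $T$, so $x$ is integral, a contradiction. So $J$ lies in a maximal ideal $\mathfrak N$ of $T[y]$, and $\mathfrak N\cap T=\mathfrak n$. A valuation ring $O$ of $E$ dominating $T[y]_{\mathfrak N}$ dominates $T$. As $y\in\mathfrak m_O$, $x\notin O$, a contradiction. $\square$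

**Proof of Theorem A.**

**Step 1.** *This step reduces to one local situation.* Let $R$ be perinormal. By Proposition 4 we must prove all $(\dagger_{\mathfrak p})$. Each $R_{\mathfrak p}$ is perinormal (Section 2), so by (1) we may assume that $(R,\mathfrak m,k)$ is local and perinormal, and must show: if $(T,\mathfrak n)$ is a local GD overring of $R[X]$ with $\mathfrak n\cap R[X]=\mathfrak m[X]$, then $T=R(X)$.

**Step 2.** *This step compares $T$ with $T^*$.* Let $S$ be the coefficient ring of $T$ and $T^*=S[X]_W$, as in Section 1. By Lemma 3, $T=(T\cap K[X])_W\subseteq T^*$. Since $W$ consists of units of $T$ and $X\in T$, $T^*=T[S]$. By Lemma 6, the coefficients generating $S$ over $R$ lie in every valuation ring of $K(X)$ dominating $T$. By Lemma 7 they are integral over $T$. So $T^*$ is integral over $T$.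

**Step 3.** *This step shows that nothing splits between $T$ and $T^*$ over the primes $\mathfrak q[X]$:* if $P\in\operatorname{Spec}T$ and $P\cap R[X]=\mathfrak q[X]$ with $\mathfrak q\in\operatorname{Spec}R$, then exactly one prime of $T^*$ lies over $P$.

Existence is lying-over. Let $P_1^*,P_2^*$ lie over $P$. By (G3), $T_P$ is a local GD overring of $R_{\mathfrak q}[X]$ with maximal ideal over $\mathfrak qR_{\mathfrak q}[X]$. So Lemma 6 applies to $(R_{\mathfrak q},T_P)$ and to every $g=\sum s_iX^i\in T\cap K[X]$. For $j=1,2$ choose a valuation ring of $K(X)$ dominating $T^*_{P_j^*}$; it dominates $T_P$. By Lemma 6, the images of the $s_i$ in $\kappa(P_j^*)$, which embeds in its residue field, are algebraic over $\kappa(\mathfrak q)$.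

By integrality $\kappa(P_j^*)/\kappa(P)$ is algebraic. Let $\Omega$ be an algebraic closure of $\kappa(P)$ and choose $\kappa(P)$-embeddings $\kappa(P_j^*)\to\Omega$. They give ring maps $\theta_j:T^*\to\Omega$ with kernel $P_j^*$ that agree on $T$. Then $\theta_1(s_i)$ and $\theta_2(s_i)$ lie in the algebraic closure $L$ of $\kappa(\mathfrak q)$ in $\Omega$. The image $\bar X\in\kappa(P)$ of $X$ is transcendental over $\kappa(\mathfrak q)$: clearing denominators in a relation gives $h\in R[X]\cap P=\mathfrak q[X]$. Since $g\in T$, $\theta_1(g)=\theta_2(g)$, that is,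
$$\sum\bigl(\theta_1(s_i)-\theta_2(s_i)\bigr)\bar X^i=0 .$$
By (2) over $\kappa(\mathfrak q)$, $\theta_1(s_i)=\theta_2(s_i)$ for all $i$. This holds for every $g$, and $\theta_1,\theta_2$ agree on $R\subseteq T$, so they agree on $S$. They agree on $T$, so they agree on $T^*=T[S]$, and $P_1^*=P_2^*$.

**Step 4.** *This step shows that $S$ is local and dominates $R$.* By integrality, maximal ideals of $T^*$ lie over $\mathfrak n$; by Step 3 with $P=\mathfrak n$, $\mathfrak q=\mathfrak m$, there is only one, $\mathfrak n^*$. Let $N\in\operatorname{Spec}S$. Then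
$$N[X]\cap R[X]=(N\cap R)[X]\subseteq\mathfrak m[X],$$
so $N[X]\cap W=\emptyset$, and $NT^*=N[X]_W$ is a prime of $T^*$ that contracts to $N[X]$ in $S[X]$ and to $N$ in $S$. It lies in $\mathfrak n^*$, so $N\subseteq\mathfrak n^*\cap S$. So $\mathfrak n^*\cap S$ is the only maximal ideal of $S$. It contracts in $R$ to $\mathfrak n\cap R=\mathfrak m$.

**Step 5.** *This step carries going-down from $R[X]\subseteq T$ to $R\subseteq S$.* Let $\mathfrak p\subset\mathfrak q$ in $\operatorname{Spec}R$ and $N\in\operatorname{Spec}S$ with $N\cap R=\mathfrak q$. Put $P^*=NT^*$, a prime by Step 4, and $P=P^*\cap T$. Then $P\cap R[X]=N[X]\cap R[X]=\mathfrak q[X]$. As $T$ is GD over $R[X]$, there is $P_1\subset P$ in $\operatorname{Spec}T$ over $\mathfrak p[X]$. Let $P_1^*\in\operatorname{Spec}T^*$ lie over $P_1$. By going-up, some prime of $T^*$ over $P$ contains $P_1^*$; by Step 3 it is $P^*$. So $P_1^*\cap S\subseteq P^*\cap S=N$, and $P_1^*\cap S$ contracts in $R$ to $P_1\cap R=\mathfrak p$; since $\mathfrak p\ne\mathfrak q$, the inclusion is strict.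

**Step 6.** *This step uses the hypothesis on $R$.* By Steps 4 and 5, $S$ is a local GD overring of $R$ with maximal ideal over $\mathfrak m$. Perinormality gives $S=R_{\mathfrak m}=R$. So $T\cap K[X]=R[X]$, and $T=(T\cap K[X])_W=R[X]_W=R(X)$ by Lemma 3. $\blacksquare$

## 7. Pullbacks $\pi^{-1}(k)$ of valuation domains

Example 4 and the warm-up in Section 5 suggest why the converse can fail: $V$ is a bad overring of $R$, but transcendental residues may not occur as coefficients of polynomials in $T$.

**Proof of Theorem B.** Let $V,M,\pi,F,k,R$ be as in the theorem.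

**Step 1.** *This step describes $R$ away from $M$.* Elements of $R\setminus M$ are units in $V$ whose inverses have residue in $k$, so $R$ is local with maximal ideal $M$. Since $M\ne0$ is an ideal of $V$, each $z\in V$ is $za/a$ with $0\ne a\in M$, so $\operatorname{Frac}R=\operatorname{Frac}V=K$. Let $\mathfrak p\neq M$ be a prime of $R$ and $a\in M\setminus\mathfrak p$. From $aV\subseteq M\subseteq R$ we get $R_a=V_a$. So exactly one prime $\mathfrak p'$ of $V$ lies over $\mathfrak p$, and
$$R_{\mathfrak p}=V_{\mathfrak p'}\quad(\mathfrak p\ne M),\tag{3}$$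
a valuation domain. The only prime of $V$ over $M$ is $M$.

**Step 2.** *This step shows that $R$ is perinormal iff $k=F$.* If $k=F$, then $R=V$ is perinormal by Example 2. Let $k\ne F$. Then $V\ne R$ is a local overring with maximal ideal over $M$; it is not a localization of $R$ at a prime, since that would be $R_M=R$. It is GD over $R$. Indeed let $\mathfrak p\subset\mathfrak q$ be primes of $R$. If $\mathfrak q\ne M$, the prime over $\mathfrak q$ is $\mathfrak q'$ and $V_{\mathfrak q'}=R_{\mathfrak q}$, so a prime below $\mathfrak q'$ over $\mathfrak p$ exists. If $\mathfrak q=M$, the prime over it is $M$, and $\mathfrak p'\subset M$. So $R$ is not perinormal.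

**Step 3.** *This step shows that $R[X]$ is perinormal if $k$ is algebraically closed in $F$.* If $k=F$, then $R=V$ is perinormal and Theorem A applies. Let $k\ne F$. We verify the conditions of Proposition 4.

For $\mathfrak p\ne M$, $R_{\mathfrak p}$ is a valuation domain by (3), hence perinormal. So $R_{\mathfrak p}[X]$ is perinormal by Theorem A, and $(\dagger_{\mathfrak p})$ follows from (1).

For $\mathfrak p=M$, let $T$ be as in $(\dagger_M)$ and $g=\sum s_iX^i\in T\cap K[X]$. The valuation ring $V$ dominates $R$. Let $d\in\{1,s_0,\dots,s_n\}$ have minimal $V$-value. Suppose this value is negative, so $d=s_j$ for some $j$. The trick is to multiply $g$ by an element of $R$ that moves a forbidden residue into it. Choose $u\in V$ with residue $\bar u\in F\setminus k$. Since $\bar u\neq0$, $u$ is a unit, so $a=u/d\in M\subseteq R$. Then $ag\in T\cap K[X]$, its coefficients $us_i/d$ lie in $V$, and one of them is $as_j=u$. Lemma 5, applied to $ag$ with $1$ as the element of minimal value, says that $\bar u$ is algebraic over $k$. As $k$ is algebraically closed in $F$, $\bar u\in k$, a contradiction.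 So all $s_i\in V$. Now Lemma 5 for $g$ with $d=1$ says that the residues of the $s_i$ are algebraic over $k$, so they lie in $k$, and $s_i\in R$. Hence $T\cap K[X]=R[X]$ and $T=R[X]_W=R(X)$ by Lemma 3. By Proposition 4, $R[X]$ is perinormal.

**Step 4.** *This step shows that $R[X]$ is not perinormal if $k$ is not algebraically closed in $F$.* Let $k_1\ne k$ be the algebraic closure of $k$ in $F$ and $S=\pi^{-1}(k_1)\ne R$. First, $S$ is integral over $R$: for $x\in S$ let $p\in R[Y]$ be a monic lift of a monic equation over $k$ for the residue of $x$. Then $p(x)\in M\subseteq R$, and $p(Y)-p(x)$ is a monic equation for $x$ over $R$.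

Let $W=R[X]\setminus M[X]$ and $T=S[X]_W$, which is integral over $R(X)$. We claim that exactly one prime of $T$ lies over each prime of $R(X)$. Over $MR(X)$: $M[X]$ is an ideal of $S[X]$ with $S[X]/M[X]=k_1[X]$, so the primes in question correspond to primes of $k_1[X]$ contracting to $0$ in $k[X]$. As $k_1[X]$ is integral over $k[X]$, incomparability leaves only $0$. Now let $\mathfrak P$ be a non-maximal prime of $R(X)$. It does not contain $M$, since $MR(X)$ is maximal. Choose $a\in M\setminus\mathfrak P$. From $aS\subseteq M\subseteq R$ we get $S[X]_a=R[X]_a$, so $T_a=R(X)_a$, and exactly one prime of $T$ lies over $\mathfrak P$.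

Hence $T$ is local with maximal ideal over $MR(X)$. It is GD over $R(X)$: given $\mathfrak P\subset\mathfrak Q$, going-up from the prime over $\mathfrak P$ reaches a prime over $\mathfrak Q$, which is the unique one. So $T$ is a local GD overring of $R[X]$ with maximal ideal over $M[X]$. It is not $R(X)$, because $S\subseteq T$ while $K\cap R(X)=R\ne S$ by Lemma 1. So $(\dagger_M)$ fails, and $R[X]$ is not perinormal.

**Step 5.** *This step treats the example.* For $V=\mathbb C(s)[[t]]$ and $k=\mathbb C$, we have $F=\mathbb C(s)\ne\mathbb C$, and $\mathbb C$ is algebraically closed in $F$. So $R=\mathbb C+t\,\mathbb C(s)[[t]]$ is not perinormal while $R[X]$ is. It is local of dimension one by Example 4. It is integrally closed: an element of $K$ integral over $R$ lies in $V$, and its residue is algebraic over $\mathbb C$, hence in $\mathbb C$. $\blacksquare$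

In the setting of Example 1, $k$ is not algebraically closed in $F$. The ring $T$ there is GD over $R(X)$, because $\{x:x^p\in\mathfrak P\}\subset\{x:x^p\in\mathfrak Q\}$ when $\mathfrak P\subset\mathfrak Q$. So it is itself a local GD overring of $R[X]$ that is not a localization, and it is not of the form $S'[X]_W$ with $S'$ an overring of $R$: such an $S'$ would lie in $T\cap K=R$.

## 8. Noetherian $R$: algebraic residues from the integral closure

For Noetherian $R$ we return to the approach of Example 4 and show that it works: from a well-chosen bad $S$ over $R$, the ring $S(X)$ is bad over $R[X]$. What went wrong in Example 4 was a transcendental residue of an element of $S$. Here the integral closure $R'$ of $R$ excludes it. We use the Mori–Nagata theorem (Nagata, *Local Rings*, Thm 33.10): the integral closure of a Noetherian domain is a Krull domain. Recall that in a Krull domain the localization at a height-one prime is a DVR, that localizations at primes are Krull, and that a Krull domain is the intersection of its localizations at height-one primes.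

**Proof of Theorem C.** If $R$ is perinormal, so is $R[X]$ by Theorem A. Conversely, let $R$ be Noetherian and not perinormal; we show that $R[X]$ is not perinormal. The statement for $n$ variables follows by induction, since $R[X_1,\dots,X_{n-1}]$ is Noetherian.

**Step 1.** *This step passes to a bad prime of minimal height.* There is a local GD overring of $R$ that is not a localization; if $\mathfrak p$ is the contraction of its maximal ideal, it is by (G3) a local GD overring $S\ne R_{\mathfrak p}$ of $R_{\mathfrak p}$ that dominates $R_{\mathfrak p}$. Among all primes $\mathfrak p$ for which such an $S$ exists, choose one of minimal height. A local GD overring of $R_{\mathfrak p}[X]$ that dominates $R_{\mathfrak p}(X)$ and differs from it is GD over $R[X]$ and violates $(\dagger_{\mathfrak p})$. So we may replace $R$ by $R_{\mathfrak p}$. Now $(R,\mathfrak m,k)$ is local Noetherian, $S\ne R$ is a local GD overring dominating $R$, and for every prime $\mathfrak q\ne\mathfrak m$ (of smaller height) the only local GD overring of $R_{\mathfrak q}$ dominating $R_{\mathfrak q}$ is $R_{\mathfrak q}$.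 Also $\mathfrak m\ne0$, since otherwise $R=K=S$.

**Step 2.** *This step shrinks the fiber over $\mathfrak m$ to a point and uses minimality.* Since $S$ dominates $R$, $\mathfrak mS\ne S$. Let $Q_0$ be a minimal prime of $\mathfrak mS$ and replace $S$ by $S_{Q_0}$. It is local, GD over $R$, and dominates $R$. It differs from $R$, as $S_{Q_0}=R$ would give $S\subseteq R$. Its maximal ideal $\mathfrak n$ is the only prime of $S$ over $\mathfrak m$, because a prime over $\mathfrak m$ contains $\mathfrak mS$. For a prime $\mathfrak q\neq\mathfrak m$ of $R$, going-down from $\mathfrak n$ gives primes of $S$ over $\mathfrak q$. For each such prime $P$, $S_P$ is a local GD overring of $R_{\mathfrak q}$ dominating it, by (G3). By minimality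
$$S_P=R_{\mathfrak q}\ \text{ whenever }P\cap R=\mathfrak q\ne\mathfrak m,\qquad\text{so}\qquad S\subseteq\bigcap_{\mathfrak q\ne\mathfrak m}R_{\mathfrak q}.\tag{4}$$

**Step 3.** *This step controls the residues of $S$ through $R'$.*

**Lemma 8.** In the situation of Step 2, let $V$ be a valuation ring of $K$ dominating $R$, and $\mathfrak M=\mathfrak m_V\cap R'$, a nonzero maximal ideal of $R'$ since it lies over $\mathfrak m$.

1. If $\operatorname{ht}\mathfrak M\ge2$, then $S\subseteq R'_{\mathfrak M}\subseteq V$, $\mathfrak m_V\cap S=\mathfrak n$, and the residues in $\kappa(V)$ of elements of $S$ are algebraic over $k$.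
2. If $\operatorname{ht}\mathfrak M=1$, then $V=R'_{\mathfrak M}$ is a DVR, and $\kappa(V)$ is algebraic over $k$.

**Proof.** As $V$ is integrally closed, $R'\subseteq V$. By integrality $R'/\mathfrak M$ is algebraic over $k$.

(1) $R'_{\mathfrak M}$ is the intersection of the $R'_{\mathfrak q''}$ over the height-one primes $\mathfrak q''\subset\mathfrak M$. Put $\mathfrak q=\mathfrak q''\cap R$. By incomparability $\mathfrak q\ne\mathfrak m$, so $S\subseteq R_{\mathfrak q}\subseteq R'_{\mathfrak q''}$ by (4). Hence $S\subseteq R'_{\mathfrak M}\subseteq V$. The prime $\mathfrak m_V\cap S$ lies over $\mathfrak m$, so it is $\mathfrak n$ by Step 2. The residues of elements of $S$ lie in $R'_{\mathfrak M}/\mathfrak MR'_{\mathfrak M}=R'/\mathfrak M$.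

(2) $V\supseteq R'_{\mathfrak M}$, a DVR, and $V\ne K$ because $\mathfrak m_V\cap R=\mathfrak m\ne0$. So $V=R'_{\mathfrak M}$, with residue field $R'/\mathfrak M$. $\square$

Put $S(X)=S[X]_{\mathfrak n[X]}$. Since $\mathfrak n[X]\cap R[X]=\mathfrak m[X]$, it dominates $R(X)$. Steps 4 to 7 prove that $S(X)$ is GD over $R(X)$. Let $\mathfrak P\subset\mathfrak Q$ be primes of $R(X)$ and $\mathfrak Q^*\in\operatorname{Spec}S(X)$ over $\mathfrak Q$.

**Step 4.** *This step handles $\mathfrak Q\ne\mathfrak mR(X)$, where $R$ and $S$ agree locally.* Put $\mathfrak q'=\mathfrak Q\cap R$. Then $\mathfrak q'\ne\mathfrak m$, as otherwise $\mathfrak Q\supseteq\mathfrak mR(X)$, which is maximal. With $P=\mathfrak Q^*\cap S$, (4) gives $S_P=R_{\mathfrak q'}$. So $S(X)_{\mathfrak Q^*}$ is a localization of $S_P[X]=R_{\mathfrak q'}[X]$ at a prime, and this prime contracts to $\mathfrak Q\cap R[X]$ in $R[X]$. Hence $S(X)_{\mathfrak Q^*}=R(X)_{\mathfrak Q}$, and a prime over $\mathfrak P$ inside $\mathfrak Q^*$ exists.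

**Step 5.** *This step names the candidate prime when $\mathfrak Q=\mathfrak mR(X)$.* Now $\mathfrak Q^*\cap S$ lies over $\mathfrak m$, so it is $\mathfrak n$, and $\mathfrak Q^*=\mathfrak nS(X)$ is the maximal ideal. Let $\mathfrak q=\mathfrak P\cap R$; it is not $\mathfrak m$, as $\mathfrak P\ne\mathfrak mR(X)$. Identify $\mathfrak P$ with its contraction to $R[X]$, which lies in $\mathfrak m[X]$. Since $S\subseteq R_{\mathfrak q}$ by (4), we may put
$$\mathfrak P^*=\mathfrak PR_{\mathfrak q}[X]\cap S[X].$$
As $\mathfrak P$ avoids $R\setminus\mathfrak q$, $\mathfrak PR_{\mathfrak q}[X]$ is a prime contracting to $\mathfrak P$ in $R[X]$; so $\mathfrak P^*$ is a prime contracting to $\mathfrak P$. It suffices to show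
$$\mathfrak P^*\subseteq\mathfrak n[X],\tag{5}$$
since then $\mathfrak P^*S(X)\subset\mathfrak Q^*$ is a prime over $\mathfrak P$. If $\mathfrak P=0$, then $\mathfrak P^*=0$ and (5) is clear. Let $\mathfrak P\ne0$.

**Step 6.** *This step builds a valuation ring $V$ of $K$ that sees both $\mathfrak q\subset\mathfrak m$ and the residue of $X$, so that Lemma 8 applies.* Let $O$ be a valuation ring of $\kappa(\mathfrak P)$ dominating the local domain $R(X)/\mathfrak PR(X)$, and let $\theta\in\kappa(\mathfrak P)$ be the image of $X$. The preimage of $\mathfrak m_O$ in $R[X]$ is $\mathfrak m[X]$. So the residue $\bar\theta\in\kappa(O)$ is transcendental over $k$. Since $\mathfrak P\cap R=\mathfrak q$, $\kappa(\mathfrak q)\subseteq\kappa(\mathfrak P)$; put $O_v=O\cap\kappa(\mathfrak q)$.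

Choose a valuation ring $V_1$ of $K$ dominating $R_{\mathfrak q}$, with residue field $\kappa_1\supseteq\kappa(\mathfrak q)$, and a valuation ring $O_1$ of $\kappa_1$ dominating $O_v$. Then $O_1\cap\kappa(\mathfrak q)=O_v$, because it is a local subring of $\kappa(\mathfrak q)$ dominating the valuation ring $O_v$, and valuation rings are maximal for domination. Put
$$V=\{z\in V_1:\bar z\in O_1\},$$
where $\bar z\in\kappa_1$ is the residue. This is a valuation ring of $K$. If $z\notin V_1$, then $1/z\in\mathfrak m_{V_1}\subseteq V$; if $z\in\mathfrak m_{V_1}$, then $z\in V$; if $z$ is a unit of $V_1$, then $\bar z$ or $1/\bar z$ lies in $O_1$. Its maximal ideal is $\{z\in V_1:\bar z\in\mathfrak m_{O_1}\}$, and $\kappa(V)=\kappa(O_1)$. It dominates $R$: $R$ maps into $R/\mathfrak q\subseteq O_v\subseteq O_1$, and $r\in R$ lies in $\mathfrak m_V$ iff its image lies in $\mathfrak m_{O_1}\cap\kappa(\mathfrak q)=\mathfrak m_{O_v}=\mathfrak m_O\cap\kappa(\mathfrak q)$, that is, iff $r\in\mathfrak m$. Let $\mathfrak M=\mathfrak m_V\cap R'$.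

**Step 7.** *This step proves (5) by the dichotomy of Lemma 8.*

*Height one does not occur.* Suppose $\operatorname{ht}\mathfrak M=1$. By Lemma 8(2), $V$ is a DVR. As $V\subseteq V_1$, $V_1$ is $V$ or $K$. Since $\mathfrak m_{V_1}\cap R=\mathfrak q\ne\mathfrak m=\mathfrak m_V\cap R$, $V_1=K$. So $\mathfrak q=0$, $\kappa(\mathfrak q)=\kappa_1=K$ and $O_v=O_1=V$. As $\mathfrak P\neq0$ and $\mathfrak P\cap R=0$, the field $\kappa(\mathfrak P)=K[X]/\mathfrak PK[X]$ is finite over $K$. Then $\kappa(O)$ is algebraic over $\kappa(V)$: an element $y\in O$ satisfies a nontrivial relation $\sum c_iy^i=0$ over $K$, which we scale so that all $c_i\in V$ and not all $c_i\in\mathfrak m_V$, and then reduce. By Lemma 8(2), $\kappa(O)$ is algebraic over $k$, contradicting the transcendence of $\bar\theta$.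

*Height at least two.* So $\operatorname{ht}\mathfrak M\ge2$. For $x\in S\subseteq R_{\mathfrak q}$ let $\tilde x\in\kappa(\mathfrak q)$ be its image. By Lemma 8(1), $x\in V$, so $\tilde x\in O_1\cap\kappa(\mathfrak q)=O_v\subseteq O$. Let $\bar x\in\kappa(O_v)$ be its residue. Under $\kappa(O_v)\subseteq\kappa(O_1)=\kappa(V)$ it is the residue of $x$ in $\kappa(V)$; under $\kappa(O_v)\subseteq\kappa(O)$ it is the residue of $\tilde x$ in $\kappa(O)$. By Lemma 8(1), $\bar x$ is algebraic over $k$, and $\bar x=0$ iff $x\in\mathfrak m_V\cap S=\mathfrak n$.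

Let $y=\sum x_iX^i\in\mathfrak P^*$ with $x_i\in S$. Since $y\in\mathfrak PR_{\mathfrak q}[X]$, we have $\sum\tilde x_i\theta^i=0$ in $\kappa(\mathfrak P)$. All terms lie in $O$; reducing modulo $\mathfrak m_O$,
$$\sum\bar x_i\,\bar\theta^{\,i}=0,$$
with all $\bar x_i$ algebraic over $k$ and $\bar\theta$ transcendental over $k$. By (2), all $\bar x_i=0$, so all $x_i\in\mathfrak n$ and $y\in\mathfrak n[X]$. This proves (5), so $S(X)$ is GD over $R(X)$.

**Step 8.** *This step concludes.* By (G1) and (G2), $S(X)$ is a local GD overring of $R[X]$ with maximal ideal over $\mathfrak m[X]$. It is not $R(X)$, because $S\subseteq S(X)\cap K$ while $R(X)\cap K=R\ne S$ by Lemma 1. So $(\dagger_{\mathfrak m})$ fails, and by Proposition 4 and the reduction in Step 1 the polynomial ring over the original $R$ is not perinormal. $\blacksquare$
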